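\title{Isolating the cycles of length at least four}

\begin{abstract}
For a graph $G$, let $\iota(G,\mathcal C_4)$ be the smallest size of a set $D$ of vertices such that deleting $D$ and all neighbors of $D$ leaves no cycle of length at least four. We prove that a connected graph $G$ satisfies $\iota(G,\mathcal C_4)\le |V(G)|/5$ unless it has four vertices and $\iota(G,\mathcal C_4)=1$, or nine vertices and $\iota(G,\mathcal C_4)=2$, and that no finite set of exceptions allows a constant below $1/5$. This answers a question of Bartolo, Borg and Scicluna. We also show that the connected graphs violating the bound are exactly those that violate the same bound for isolating the $4$-cycles alone.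
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. For a graph $G$ and $X\subseteq V(G)$, let $N_G[X]=\bigcup_{v\in X}N_G[v]$ be the closed neighborhood of $X$, where $N_G[v]$ consists of $v$ and its neighbors, and let $G-X$ be the subgraph induced by $V(G)\setminus X$. Given a set $\mathcal F$ of graphs, an \emph{$\mathcal F$-graph} is a graph isomorphic to a member of $\mathcal F$. The \emph{$\mathcal F$-isolation number} $\iota(G,\mathcal F)$ is the smallest size of a set $D\subseteq V(G)$ such that $G-N_G[D]$ contains no $\mathcal F$-graph as a subgraph; equivalently, $N_G[D]$ meets the vertex set of every $\mathcal F$-graph in $G$. For $\mathcal F=\{K_1\}$ the condition reads $N_G[D]=V(G)$, so $\iota(G,\{K_1\})$ is the domination number. In general, $\iota(G,\mathcal F)$ counts the closed neighborhoods that must be removed to destroy every $\mathcal F$-graph, and it can only grow when $\mathcal F$ grows.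

Let $C_k$ be the cycle of length $k$. Two known results, due to Borg and to Bartolo, Borg and Scicluna, concern the isolation of cycles.
\begin{enumerate}
\item[(A)] If $\mathcal F$ is the set of all cycles and $G$ is a connected $n$-vertex graph that is not a triangle, then $\iota(G,\mathcal F)\le\lfloor n/4\rfloor$, and this bound is attained for every $n$.
\item[(B)] There is a finite set $\mathcal E_4$ of graphs, consisting of three $4$-vertex graphs and six $9$-vertex graphs, such that $\iota(G,\{C_4\})\le|V(G)|/5$ for every connected graph $G$ that is not an $\mathcal E_4$-graph. Moreover, $1/5$ is the smallest constant for which such a statement holds with some finite exceptional set.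
\end{enumerate}
Between $\{C_4\}$ and the set of all cycles lies $\mathcal C_4=\{C_k\colon k\ge4\}$. The following problem is posed in \cite{BBS}.

\medskip
\noindent\textbf{Problem.} \emph{What is the smallest real number $c$, if it exists, such that for some finite set $\mathcal E$ of graphs, $\iota(G,\mathcal C_4)\le c\,|V(G)|$ for every connected graph $G$ that is not an $\mathcal E$-graph?}
\medskip

By monotonicity in $\mathcal F$, results (A) and (B) place $c$ between $1/5$ and $1/4$. The lower end comes from a construction that depends only on the shortest cycle to be destroyed.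

\begin{example}\label{ex:lower}
For $k\ge1$ and $r\ge0$, let $G_{k,r}$ consist of a path $p_1\dots p_k$, disjoint $4$-cycles $A_1,\dots,A_k$ with $p_i$ joined to one vertex of $A_i$, and a path of $r$ further vertices appended at $p_k$. It is connected and has $5k+r$ vertices. Let $C_4\in\mathcal F\subseteq\mathcal C_4$. If $N[D]$ meets $V(A_i)$, then $D$ meets $N[V(A_i)]=V(A_i)\cup\{p_i\}$; these $k$ sets are disjoint, so $\iota(G_{k,r},\mathcal F)\ge k$. Deleting the closed neighborhood of $\{p_1,\dots,p_k\}$ leaves disjoint paths. Hence $\iota(G_{k,r},\mathcal F)=k$.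
\end{example}

With triangles in place of the $A_i$ the same construction has ratio $1/4$, and with $5$-cycles only $1/6$, so $1/5$ is the natural guess. It does not follow from (B): the graph $C_5$ has $\iota(C_5,\{C_4\})=0$ but $\iota(C_5,\mathcal C_4)=1=|V(C_5)|/5$, so graphs without any $4$-cycle already reach the ratio $1/5$, and one has to prove that longer cycles never push it higher. The guess is correct.

\begin{theorem}\label{thm:main}
Let $G$ be a connected graph with $\iota(G,\mathcal C_4)>|V(G)|/5$. Then $|V(G)|=4$ and $\iota(G,\mathcal C_4)=1$, or $|V(G)|=9$ and $\iota(G,\mathcal C_4)=2$. In particular, $\iota(G,\mathcal C_4)\le(|V(G)|+1)/5$ for every connected graph $G$.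
\end{theorem}

Connectivity is needed: a disjoint union of $4$-cycles has ratio $1/4$. Both orders in the theorem occur, the first for $C_4$ and the second for the graph in Example~\ref{ex:nine}.

\begin{corollary}\label{cor:c}
The number $c$ exists and $c=1/5$. Moreover, for every positive integer $n$ some connected $n$-vertex graph $G$ has $\iota(G,\mathcal C_4)=\lfloor n/5\rfloor$.
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:main}, the constant $1/5$ works with a finite set $\mathcal E$ of graphs on $4$ or $9$ vertices. If $c'<1/5$ and $\mathcal E$ is finite, take $k$ with $5k$ larger than the order of every member of $\mathcal E$; then $G_{k,0}$ is not an $\mathcal E$-graph and $\iota(G_{k,0},\mathcal C_4)=k>c'\,|V(G_{k,0})|$. For the last statement take $G_{k,r}$ with $k=\lfloor n/5\rfloor$ and $r=n-5k$ if $n\ge5$, and a path if $n\le4$.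
\end{proof}

The exceptions, too, are those for $4$-cycles.

\begin{theorem}\label{thm:same}
For a connected graph $G$, we have $\iota(G,\mathcal C_4)>|V(G)|/5$ if and only if $\iota(G,\{C_4\})>|V(G)|/5$. Consequently, $\iota(G,\mathcal C_4)\le|V(G)|/5$ for every connected graph $G$ that is not an $\mathcal E_4$-graph. Moreover, for every $\mathcal F$ with $C_4\in\mathcal F\subseteq\mathcal C_4$, the smallest constant in the Problem with $\mathcal F$ in place of $\mathcal C_4$ is $1/5$, and the connected graphs $G$ with $\iota(G,\mathcal F)>|V(G)|/5$ are the same for all such $\mathcal F$.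
\end{theorem}

Theorem~\ref{thm:main} and Corollary~\ref{cor:c} use neither (A) nor (B); result (B) enters only in the sentence of Theorem~\ref{thm:same} that names $\mathcal E_4$.

The proof of Theorem~\ref{thm:main} is an induction on the number of vertices in which each chosen vertex has to dispose of five vertices. Section~\ref{sec:small} shows the mechanism on nine vertices, and Section~\ref{sec:count} turns it into one counting lemma. The lemma forces maximum degree at most $4$ in a smallest counterexample (Section~\ref{sec:degree}). Maximum degree at most $3$ is excluded in Section~\ref{sec:subcubic}. Section~\ref{sec:four} describes the graph around a vertex of degree $4$, and with this description Section~\ref{sec:fourteen} reduces the order to $14$ and excludes it. Section~\ref{sec:same} proves Theorem~\ref{thm:same}.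

\section{Conventions and the case of nine vertices}\label{sec:small}

A \emph{long cycle} is a cycle of length at least $4$. We write $\iota(G)$ for $\iota(G,\mathcal C_4)$ and $|G|$ for $|V(G)|$, and we say that $D$ \emph{isolates} $G$ if $G-N[D]$ has no long cycle. The number $\iota(G)$ is the sum of $\iota(C)$ over the components $C$ of $G$. A vertex set is identified with the subgraph it induces. Neighborhoods and degrees without a subscript refer to the graph under discussion; $N_S(x)=N(x)\cap S$; $x\sim y$ means that $x$ and $y$ are adjacent; $\Delta$ is the maximum degree; $e(S)$ is the number of edges inside $S$, and $e(S,T)$ the number of edges between disjoint sets $S$ and $T$. A set of four vertices \emph{spans a $4$-cycle} if a $4$-cycle passes through all four. A \emph{bridge} is an edge on no cycle, a \emph{cut vertex} is a vertex whose deletion increases the number of components, a graph is \emph{$2$-connected} if it is connected, has at least three vertices and has no cut vertex, and it is \emph{subcubic} if $\Delta\le3$. We use five elementary facts.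
\begin{enumerate}
\item[(F1)] A vertex of degree at most $1$ lies on no cycle, so it can be discarded without changing the cycles, and this can be repeated. If at most three vertices remain, there is no long cycle; if four remain, a long cycle passes through all of them.
\item[(F2)] A cycle that meets a set $S$ and its complement uses at least two edges between them. If all edges leaving $S$ end in one vertex $x$, then every cycle meeting $S$ lies in $S\cup\{x\}$, since only one of the two arcs from a vertex of $S$ to a vertex outside $S\cup\{x\}$ can pass through $x$.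
\item[(F3)] If $S$ spans a $4$-cycle, then every vertex of $S$ has at least two neighbors in $S$; deleting one vertex of $S$ leaves a connected graph; and two nonadjacent vertices of $S$ are opposite on the cycle, so both are adjacent to the other two.
\item[(F4)] A chord of a $5$-cycle creates a $4$-cycle.
\item[(F5)] In a connected graph without bridges, at least two edges leave every nonempty proper vertex subset, and a cut vertex $x$ has at least two neighbors in each component of $G-x$, so $d(x)\ge4$. Thus a connected subcubic graph without bridges and with at least three vertices is $2$-connected.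
\end{enumerate}

A connected graph $G$ is \emph{bad} if $5\iota(G)>|G|$ and \emph{good} otherwise. A graph with at most three vertices has $\iota=0$, and a graph with four vertices has $\iota\le1$. So the bad graphs with at most four vertices are the $4$-vertex graphs that have a spanning $4$-cycle ($C_4$, $K_4$ minus an edge, and $K_4$); we call them \emph{$4$-exceptions}. A \emph{$9$-exception} is a bad graph with nine vertices and $\iota=2$. An \emph{exception} is a $4$-exception or a $9$-exception; every exception $B$ satisfies $5\iota(B)=|B|+1$. Theorem~\ref{thm:main} says that every bad graph is an exception.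

The obvious induction picks a vertex $v$ of degree at least $4$, deletes the five or more vertices of $N[v]$ at the cost of one vertex, and isolates the components of $G-N[v]$ separately. It fails when some of these components are exceptions, each of which exceeds the budget by one. The smallest instance of this failure shows both the remedy and its limit.

\begin{example}\label{ex:nine}
Let $G$ be connected with nine vertices, let $d(v)=4$, and suppose that $H=G-N[v]$ is a $4$-exception. Then $v$ and a vertex of $H$ isolate $G$, and $G$ is good exactly when a single vertex isolates it. Let $L$ be the set of neighbors of $v$ that have a neighbor in $H$. A vertex $x\in L$ is a better candidate than $v$, because $N[x]$ contains $v$ and a vertex of $H$.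

If $L=\{x\}$, then $G-N[x]$ consists of at most three vertices of $H$ and at most three vertices of $N(v)$, with no edge between the two groups. So $x$ isolates $G$.

Let $L=\{x,x'\}$. A long cycle of $G-N[x]$ cannot lie in the three vertices of $N(v)\setminus\{x\}$, so it meets $H$, and by (F2) it lies in $J=G[(H\cup\{x'\})\setminus N(x)]$. Likewise a long cycle of $G-N[x']$ lies in $J'=G[(H\cup\{x\})\setminus N(x')]$. \emph{The graphs $J$ and $J'$ do not both have a long cycle.} Indeed, $J$ has at most three vertices of $H$, so a long cycle of $J$ consists of $x'$ and three vertices of $H$; then $x$ has exactly one neighbor in $H$ and $x'$ has at least two. A long cycle of $J'$ would force $x'$ to have exactly one. So $x$ or $x'$ isolates $G$.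

For larger $L$ the graph can be bad. Let $G$ have vertex set $\{0,1,2\}^2$, two vertices being adjacent when they agree in one coordinate. Every vertex $u$ has degree $4$, and $G-N[u]$ is a $4$-cycle (two rows and two columns remain), so $\iota(G)=2$ and $G$ is a $9$-exception. Here $|L|=4$.
\end{example}

In a larger graph the part of $G-N[x]$ away from $H$ is no longer three vertices. It has to be isolated by induction, and it may contain further exceptions. The next section gives the bookkeeping for this.

\section{Critical graphs and the counting lemma}\label{sec:count}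

A graph $G$ with $n$ vertices is \emph{critical} if it is bad, $n\ge5$, and every bad graph with fewer than $n$ vertices is an exception. A smallest counterexample to Theorem~\ref{thm:main} is critical, since bad graphs with at most four vertices are $4$-exceptions. So the theorem follows from the next proposition, whose proof occupies Sections~\ref{sec:count}--\ref{sec:fourteen}.

\begin{proposition}\label{prop:critical}
Every critical graph has nine vertices and $\iota=2$.
\end{proposition}

The definition admits $9$-exceptions on purpose. They appear as components in the induction, and we need their structure.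

\begin{lemma}\label{lem:ninecritical}
If $G$ is critical with $n$ vertices, then every $9$-exception with at most $n$ vertices is critical.
\end{lemma}

\begin{proof}
If $9\le n$, a bad graph with fewer than nine vertices has fewer than $n$, so it is an exception.
\end{proof}

Thus everything proved for critical graphs applies to the $9$-exceptions inside a critical graph. In this section and the next, $G$ is a critical graph with $n$ vertices. An exception overspends by one; the first two lemmas show that an exception that has already lost a vertex costs one isolating vertex less.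

\begin{lemma}\label{lem:eight}
Let $J$ be a graph with $|J|\le8$, $|J|<n$ and $\iota(J)\ge2$. Then $J$ is the disjoint union of two $4$-exceptions.
\end{lemma}

\begin{proof}
Let $b$ be the number of bad components of $J$; they are $4$-exceptions. Then $10\le5\iota(J)\le|J|+b\le8+b$, so $b\ge2$, and two $4$-exceptions use all eight vertices.
\end{proof}

\begin{lemma}\label{lem:punctured}
If $B$ is bad, $|B|<n$ and $y\in V(B)$, then $5\iota(B-y)\le|B|-4$.
\end{lemma}

\begin{proof}
If $|B|=4$, then $\iota(B-y)=0$. Let $|B|=9$ and suppose $\iota(B-y)\ge2$. By Lemma~\ref{lem:eight}, $B-y$ consists of two $4$-exceptions. As $B$ is connected, $y$ has a neighbor in each, so $y$ isolates $B$, contrary to $\iota(B)=2$.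
\end{proof}

In the counting lemma we pay $5$ for each vertex of a chosen set $D$ and earn $1$ for each vertex of a set $Y$ that $D$ takes care of. The components of $G-Y$ are isolated by induction: a good one breaks even, a bad one costs $1$, and a bad one touched by $N[D]$ earns $4$. Since $G$ is bad, every such account shows a loss.

\begin{lemma}[Counting lemma]\label{lem:count}
Let $D\subseteq V(G)$ and $\emptyset\ne Y\subseteq V(G)$, and suppose that no long cycle of $G-N[D]$ meets $Y$. Call a bad component of $G-Y$ \emph{hit} if it meets $N[D]$ and \emph{unhit} otherwise, and let $t_h$ and $t_u$ be the numbers of hit and unhit bad components. Then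
\[
5|D|-|Y|+t_u-4t_h\ \ge\ 5\iota(G)-n\ \ge\ 1 .
\]
In particular, if $5|D|\le|Y|$, then $G-Y$ has an unhit bad component.
\end{lemma}

\begin{proof}
Each component $C$ of $G-Y$ has fewer than $n$ vertices, so it is good or an exception. Choose $D_C\subseteq V(C)$ as follows. If $C$ is good, $D_C$ isolates $C$ and $5|D_C|\le|C|$. If $C$ is bad and unhit, $D_C$ isolates $C$ and $5|D_C|=|C|+1$. If $C$ is bad and hit, fix $c\in C\cap N[D]$ and let $D_C$ isolate $C-c$ with $5|D_C|\le|C|-4$, by Lemma~\ref{lem:punctured}. Let $D^*=D\cup\bigcup_CD_C$. A long cycle of $G-N[D^*]$ avoids $N[D]$, hence avoids $Y$, hence lies in one component $C$, and avoids $c$ if $C$ is hit; this contradicts the choice of $D_C$. So $D^*$ isolates $G$, and $5\iota(G)\le5|D^*|\le5|D|+(n-|Y|)+t_u-4t_h$.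
\end{proof}

\begin{lemma}\label{lem:basic}
\textup{(a)} For no vertex $x$ does $G-x$ have a bad component. \textup{(b)} Every vertex of $G$ lies on a long cycle; in particular it has degree at least $2$. \textup{(c)} $G$ has no bridge.
\end{lemma}

\begin{proof}
(a) Take $D=Y=\{x\}$. As $G$ is connected, every component of $G-x$ meets $N[x]$, so $t_u=0$ and $4-4t_h\ge1$, which gives $t_h=0$.

(b) If $u$ lies on no long cycle, take $D=\emptyset$ and $Y=\{u\}$. Then $t_u\ge2$, contrary to (a).

(c) Let $ab$ be a bridge, and let $A\ni a$ and $B\ni b$ be the components of $G$ minus this edge. Then $A$ is a component of $G-b$ and $B$ is a component of $G-a$, so both are good by (a). Every cycle lies in $A$ or in $B$, so $5\iota(G)\le5\iota(A)+5\iota(B)\le n$, a contradiction.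
\end{proof}

\section{The maximum degree is at most four}\label{sec:degree}

For a vertex $v$ and a component $H$ of $G-N[v]$, the \emph{link} $L(H)$ is the set of vertices of $N(v)$ that have a neighbor in $H$; all neighbors of $H$ outside $H$ lie in $L(H)$. Deleting $N[v]$ for a vertex $v$ of large degree $d$ earns a surplus, which must be consumed by at least $d-3$ bad components. We show that their links are disjoint and have at least three elements, which leaves room only for $d\le4$.

\begin{lemma}\label{lem:disjoint}
Let $d=d(v)$ and let $t$ be the number of bad components of $G-N[v]$. Then $t\ge d-3$, and the links of the bad components are pairwise disjoint and have at least two elements each.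
\end{lemma}

\begin{proof}
Let $H$ be a bad component. Its link is nonempty as $G$ is connected, and if $L(H)=\{x\}$, then $H$ is a bad component of $G-x$, contrary to Lemma~\ref{lem:basic}(a). So $|L(H)|\ge2$.

For $S\subseteq N(v)$ let $h$ be the number of bad components whose link meets $S$. Apply Lemma~\ref{lem:count} with $D=\{v\}\cup S$ and $Y=N[v]$. Here $t_h=h$ and $t_u=t-h$, so $5+5|S|-(d+1)+t-5h\ge1$, that is,
\begin{equation}\label{eq:links}
t\ \ge\ d-3+5(h-|S|).
\end{equation}
With $S=\emptyset$ this is $t\ge d-3$. A vertex in two links hits two exceptions for the price of one vertex, so we buy such vertices greedily: starting from $S=\emptyset$, add to $S$ a vertex of $N(v)$ that lies in the links of at least two bad components not yet hit, as long as there is one. Let $k=|S|$ at the end. Then $h\ge2k$, and the $r=t-h$ unhit bad components have pairwise disjoint links inside $N(v)\setminus S$, so $2r\le d-k$. By \eqref{eq:links}, $r\ge d-3+4h-5k\ge d-3+3k$. Hence $d-k\ge2d-6+6k$, that is, $d+7k\le6$. This forces $k=0$, so no vertex lies in two links.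
\end{proof}

The next lemma lets us concentrate on $H$, as in Example~\ref{ex:nine}: once a link vertex $x$ is chosen, the part of $G$ away from $H$ cannot be the obstruction.

\begin{lemma}\label{lem:local}
Let $H$ be a bad component of $G-N[v]$, let $x\in L(H)$, and let $x\in D\subseteq V(G)$ with $|D|\le\iota(H)$. Then some long cycle of $G-N[D]$ meets $H$.
\end{lemma}

\begin{proof}
Suppose not, and let $Y=H\cup\{x\}$. Since $5|D|\le|H|+1=|Y|$, Lemma~\ref{lem:count} gives an unhit bad component $K$ of $G-Y$. As $v\in N[x]\subseteq N[D]$, we have $v\notin K$. The vertices of $N(v)\setminus\{x\}$ lie in the component of $v$ in $G-Y$, so $K\cap N[v]=\emptyset$, and therefore $K$ has no neighbor in $H$. Thus $K$ is a bad component of $G-x$, contrary to Lemma~\ref{lem:basic}(a).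
\end{proof}

\begin{lemma}\label{lem:three}
Every bad component $H$ of $G-N[v]$ has $|L(H)|\ge3$.
\end{lemma}

\begin{proof}
Suppose $L(H)=\{x,x'\}$, and let $J=G[(H\cup\{x'\})\setminus N(x)]$ and $J'=G[(H\cup\{x\})\setminus N(x')]$. In $G-x$ all edges leaving $H$ end in $x'$, so by (F2) a long cycle of $G-N[x]$ that meets $H$ lies in $J$. If a set $D'$ with $|D'|<\iota(H)$ isolated $J$, then $D=\{x\}\cup D'$ would contradict Lemma~\ref{lem:local}. Hence $\iota(J)\ge\iota(H)$, and symmetrically $\iota(J')\ge\iota(H)$.

If $|H|=4$, then both $J$ and $J'$ have a long cycle, which is excluded by the argument for the italicized statement in Example~\ref{ex:nine}; it uses only that $|H|=4$ and that $x$ and $x'$ have neighbors in $H$.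

Let $|H|=9$, so $\iota(J),\iota(J')\ge2$. Suppose first that $x$ and $x'$ have exactly one neighbor each in $H$, say $N_H(x)=\{y\}$. Then $x'$ lies on no cycle of $J$, so a set isolating $H-y$ isolates $J$, and $\iota(J)\le1$ by Lemma~\ref{lem:punctured}, a contradiction. So we may assume that $x'$ has at least two neighbors in $H$. Then $|J'|\le8$, and by Lemma~\ref{lem:eight} the graph $J'$ consists of two $4$-exceptions. As $|J'|=8$, we have $N_H(x')=\{a,b\}$ for some $a,b$, and $x\not\sim x'$; let $K_2$ be the component of $J'$ containing $x$ and $K_1\subseteq H$ the other one. By (F3), $x$ has at least two neighbors in $H\cap K_2$. So the same reasoning applies to $x$: it has exactly two neighbors in $H$, both in $K_2$, and $J$ consists of two components of order $4$. Now $H$ is connected and $K_1$ has no neighbor in $K_2$, so $K_1$ is adjacent to $a$ or $b$. The set $K_1\cup\{a,b,x'\}$ is therefore connected, and it avoids $N(x)$. It lies in one component of $J$ and has seven vertices, a contradiction.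
\end{proof}

Call a graph $C$ \emph{tight} if $5\iota(C)=|C|$; the order of a tight component is a positive multiple of $5$.

\begin{proposition}\label{prop:degree}
Let $G$ be critical with $n$ vertices.
\begin{enumerate}
\item[(a)] $\Delta(G)\le4$.
\item[(b)] If $d(v)=4$, then $G-N[v]$ has exactly one bad component, denoted $H_v$; it satisfies $|L(H_v)|\ge3$, and all other components of $G-N[v]$ are tight.
\item[(c)] If $\Delta(G)=4$, then $5\iota(G)=n+1$; hence $n\equiv4\pmod5$ and $n\ge9$.
\item[(d)] $G$ is $2$-connected.
\end{enumerate}
\end{proposition}

\begin{proof}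
With $d$ and $t$ as in Lemma~\ref{lem:disjoint}, Lemmas~\ref{lem:disjoint} and~\ref{lem:three} give $3(d-3)\le3t\le d$. So $d\le4$, and $d=4$ gives $t=1$. For $d(v)=4$, isolating the components of $G-N[v]$ separately gives
\[
n+1\le5\iota(G)\le5+(|H_v|+1)+\sum_{C\ne H_v}5\iota(C)\le 6+|H_v|+\sum_{C\ne H_v}|C|=n+1 ,
\]
and equality throughout yields tightness and (c). For (d), let $x$ be a cut vertex. By (F5) and (a), $d(x)=4$ and $G-x$ has two components, each containing two neighbors of $x$. The graph $H_x$ lies in one of them, so $|L(H_x)|\le2$, contrary to (b).
\end{proof}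

\section{No critical graph is subcubic}\label{sec:subcubic}

In a subcubic graph a closed neighborhood has at most four vertices, one short of the price. The missing vertex has to be found among the vertices that lie on no long cycle after the deletion. What helps is that few edges leave a small set, which limits the number of components in the counting lemma.

\begin{proposition}\label{prop:four}
Every critical graph has maximum degree $4$.
\end{proposition}

Suppose not, and let $G$ be a subcubic critical graph with the least number $n$ of vertices. By Lemma~\ref{lem:ninecritical}, a subcubic $9$-exception with fewer than $n$ vertices would be a smaller subcubic critical graph. So for $Y\ne\emptyset$ every bad component of $G-Y$ is a $4$-exception, and by (F5) every component of $G-Y$ sends at least two edges to $Y$. We first remove the $4$-cycles of $G$, and with them all exceptions.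

\subsection{There is no $4$-cycle}

For a set $C$ spanning a $4$-cycle let $\partial(C)$ be the number of edges leaving $C$. Each vertex of $C$ is incident with at most one of them.

\begin{lemma}\label{lem:boundary}
If $C$ spans a $4$-cycle of $G$, then $\partial(C)\ge3$, and the $4$-cycle has no chord.
\end{lemma}

\begin{proof}
As $n\ge5$, (F5) gives $\partial(C)\ge2$. Suppose $\partial(C)=2$, with leaving edges $aa'$ and $ss'$, where $a,s\in C$ are distinct. If $a'=s'$, then either $a'$ is a cut vertex, contrary to Proposition~\ref{prop:degree}(d), or $n=5$ and $a'$ isolates $G$, so that $G$ is good. Hence $a'\ne s'$, and $a$ is the only neighbor of $a'$ in $C$. Let $d=d(a')$, $D=\{a'\}$ and $Y=N[a']\cup C$, so $|Y|=(d+1)+3$. In $G-N[a']$ at most one edge, $ss'$, leaves the three vertices of $C\setminus\{a\}$, so by (F2) they lie on no long cycle. Lemma~\ref{lem:count} gives $5-(d+4)+t_u\ge1$, so $G-Y$ has at least $d$ components. But an edge leaving $Y$ is $ss'$ or is incident with one of the $d-1$ vertices of $N(a')\setminus\{a\}$, at most two edges each. So at most $2(d-1)+1$ edges leave $Y$, and $G-Y$ has at most $d-1$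 components, a contradiction. The ends of a chord have no leaving edge, so a chord would give $\partial(C)\le2$.
\end{proof}

\begin{lemma}\label{lem:nofour}
$G$ has no $4$-cycle.
\end{lemma}

\begin{proof}
Let $C$ span a $4$-cycle, let $a\in C$ have a neighbor $x\notin C$, and let $Y=C\cup\{x\}$. The only vertex of $Y$ outside $N[a]$ is the vertex opposite $a$ on the cycle, and it has degree at most $1$ in $G-N[a]$. Lemma~\ref{lem:count} with $D=\{a\}$ gives a bad component $K$ of $G-Y$, which by Lemma~\ref{lem:boundary} is a chordless $4$-cycle with $\partial(K)\ge3$. At most $(\partial(C)-1)+2$ edges leave $Y$. If $G-Y$ has a further component, it receives at least two of them, so $\partial(C)+1\ge\partial(K)+2\ge5$. Thus a further component forces $\partial(C)=4$, $\partial(K)=3$ and $n>9$. But then the same argument applied to $K$, where $\partial(K)\neq 4$, leaves no further component and gives $n=4+1+4=9$, a contradiction. We have proved that $n=9$ and: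
\begin{quote}
for each $4$-cycle $C$ and each $x\notin C$ adjacent to $C$, the set $V(G)\setminus(C\cup\{x\})$ induces a chordless $4$-cycle.
\end{quote}
Return to $C$, $x$ and $K$. Since $\partial(K)\ge3$ and $x$ has at most two neighbors in $K$, some $k\in K$ has a neighbor $b\in C$. Let $K$ be the cycle $kk_1k_2k_3$. The statement applied to $C$ and $k$ says that $\{x,k_1,k_2,k_3\}$ spans a $4$-cycle, and $k_1\not\sim k_3$ gives $x\sim k_1,k_3$ by (F3). Now $N[k]=\{k,k_1,k_3,b\}$. In $G-N[k]$ the vertices $k_2$ and $x$ have lost their neighbors $k_1,k_3$ and have degree at most $1$, and only the three vertices of $C\setminus\{b\}$ remain. So $k$ isolates $G$ and $5\iota(G)\le5<n$, a contradiction.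
\end{proof}

\subsection{Subcubic graphs without $4$-cycles}

If $G$ is cubic, deleting $N[v]$ loses one unit, and good components of $G-N[v]$ do not return it. We therefore prove a bound that is better by one for the pieces that arise. The right pieces are the parts of the components that carry the cycles.

Let $B$ be a connected subcubic graph without $4$-cycles, let $w\in V(B)$, and let $B^*$ be obtained from $B-N[w]$ by deleting all its bridges. The one-vertex components of $B^*$ are the vertices on no cycle of $B-N[w]$; let $Y(w)$ be the union of $N[w]$ and these vertices. The other components of $B^*$ are the \emph{pieces} at $w$, and $q(w)$ is the number of pieces that are not $5$-cycles.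

\begin{lemma}\label{lem:pieces}
\textup{(a)} Every cycle of $B-N[w]$ lies in a piece. \textup{(b)} Every piece is an induced subgraph of $B$, is $2$-connected, and has a vertex of degree $2$. \textup{(c)} For any $m\ge1$ components of $B^*$, at most $m-1$ edges of $B$ join two different ones among them.
\end{lemma}

\begin{proof}
(a) A cycle contains no bridge. (b) An edge of $B$ whose ends lie in the same piece $Q$ closes a cycle with a path of $Q$, so it was not deleted. Every edge of $Q$ lies on a cycle of $B-N[w]$, which lies in $Q$ by (a); so $Q$ has no bridge and is $2$-connected by (F5). As $B$ is connected and $V(Q)\ne V(B)$, an edge of $B$ leaves $Q$, and its end in $Q$ has degree $2$ in $Q$. (c) Edges between different components of $B^*$ are bridges of $B-N[w]$. Contract each component to a point. A cycle or a pair of parallel edges in the result would extend through the components to a cycle of $B-N[w]$ containing a bridge. So the result is a forest, and $m$ vertices of a forest span at most $m-1$ edges.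
\end{proof}

If every piece $Q\ne C_5$ satisfies $5\iota(Q)\le|Q|-1$, then isolating the pieces separately (a $5$-cycle is tight) and adding $w$ gives
\begin{equation}\label{eq:pieces}
5\iota(B)\le5+|B|-|Y(w)|-q(w).
\end{equation}

\begin{lemma}\label{lem:T}
Let $B\ne C_5$ be a $2$-connected subcubic graph without $4$-cycles that has a vertex of degree $2$. Then $5\iota(B)\le|B|-1$.
\end{lemma}

The graphs $C_5$ and $C_4$ show that the first hypothesis and the absence of $4$-cycles are needed. The Petersen graph shows that the vertex of degree $2$ is needed. Its vertices are the $2$-subsets of $\{1,\dots,5\}$, adjacent when disjoint; deleting the closed neighborhood of $\{1,2\}$ leaves the sets $\{1,a\},\{2,b\}$ with $a,b\in\{3,4,5\}$, adjacent when $a\neq b$, which form a $6$-cycle. By symmetry no single vertex isolates it, so $5\iota\ge10=|B|$.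

\begin{proof}
We use induction on $|B|$. If $B$ is a cycle, it is $C_3$ with $\iota=0$, or $C_k$ with $k\ge6$ and $\iota=1$. So let $B$ have vertices of degree $3$ as well as of degree $2$. By Lemma~\ref{lem:pieces}(b) and induction, \eqref{eq:pieces} holds for every $w$. We are done if $|Y(w)|\ge6$, or if $|Y(w)|=5$ and $q(w)\ge1$, for some $w$; assume that neither happens. The obstacle is a vertex $w$ with $|Y(w)|=5$ all of whose pieces are $5$-cycles, so we begin with these.

\emph{Step 1: all vertices on $5$-cycles have degree $3$.} Let $u_0\dots u_4$ be a $5$-cycle containing a vertex of degree $2$; it is induced by (F4). The set $A\subseteq\mathbb Z_5$ of indices of vertices of degree $3$ is proper, and nonempty since $B\ne C_5$ is connected. As $2$ generates $\mathbb Z_5$, there is $i\in A$ with $i+2\notin A$. In $B-N[u_i]$ the vertex $u_{i+2}$ has degree at most $1$, and after discarding it so does $u_{i+3}$, whose neighbor $u_{i+4}$ is deleted. So $|Y(u_i)|\ge4+2$, contrary to the assumption.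

\emph{Step 2: there is a vertex $w$ with $|Y(w)|=5$ such that either \textup{(i)} $d(w)=3$, or \textup{(ii)} $N(w)=\{a,a'\}$ and $Y(w)=\{w,a,a',u,b\}$, where $aub$ is a triangle and $d(u)=2$.} It suffices to find $|Y(w)|\ge5$.

Suppose first that a vertex $a$ of degree $3$ has a neighbor $u$ of degree $2$ and a neighbor $b$ of degree $3$. If $b\not\sim u$, then $u$ has degree at most $1$ in $B-N[b]$, and (i) holds with $w=b$. If $b\sim u$, let $w$ be the third neighbor of $a$. Then $w\not\sim u$ as $N(u)=\{a,b\}$, and $w\not\sim b$, for otherwise $wbua$ is a $4$-cycle. In $B-N[w]$ the vertex $a$ is deleted, so $u$ has degree at most $1$, and after discarding $u$ so does $b$. Thus $|Y(w)|\ge|N[w]|+2$, which forces $d(w)=2$, and (ii) holds.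

Otherwise the three neighbors of each vertex of degree $3$ have the same degree. Let $T$ be the set of vertices of degree $3$ whose neighbors have degree $3$. A neighbor of a vertex of $T$ has degree $3$ and a neighbor of degree $3$, so it is in $T$. As $B$ is connected and $T\ne V(B)$, we get $T=\emptyset$: vertices of degree $3$ have only neighbors of degree $2$. If two vertices of degree $2$ are adjacent, follow the path of such vertices to its end to find adjacent vertices $u_1,u_2$ of degree $2$ and a neighbor $a$ of $u_1$ of degree $3$. Then $u_2\not\sim a$, for otherwise $a$ separates $u_1,u_2$ from its third neighbor. So $u_2\in Y(a)\setminus N[a]$, and (i) holds with $w=a$. If no two vertices of degree $2$ are adjacent, let $s$ have degree $2$, with neighbors $a,b$ of degree $3$. The two other neighbors of $a$ and the two other neighbors of $b$ have degree $2$, so they are not in $N[s]$; they are distinct, since a common one closes a $4$-cycle through $s$; and they have degree at most $1$ in $B-N[s]$. So $|Y(s)|\ge7$, contrary to the assumption.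

\emph{Step 3: counting edges.} Take $w$ as in Step 2. All pieces at $w$ are $5$-cycles; let $j$ be their number, so $|B|=5+5j$. If $j=0$, a long cycle of $B$ would be an induced spanning $5$-cycle and $B=C_5$; so $\iota(B)=0$ and we are done. Let $j\ge1$. By Step 1 each vertex of a piece has exactly one edge leaving its piece. With $i$ the number of edges between different pieces, $i\le j-1$ by Lemma~\ref{lem:pieces}(c), and
\[
5j=e\bigl(Y(w),V(B)\setminus Y(w)\bigr)+2i .
\]
In case (ii) all neighbors of $w$, $a$ and $u$ lie in $Y(w)$, so at most three edges leave $Y(w)$, one from $b$ and two from $a'$. Then $5j\le3+2(j-1)$, which is impossible.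

In case (i) let $N(w)=\{x_1,x_2,x_3\}$ and $Y(w)=N[w]\cup\{p\}$. Let $p$ have $\alpha$ neighbors in $N(w)$ and $\beta$ in the pieces. Then $\alpha+\beta=d(p)\ge2$, and $i+\beta\le j$ by Lemma~\ref{lem:pieces}(c) for the pieces and $p$. At most six edges leave $N[w]$, and $\alpha$ of them go to $p$, so $5j\le(6-\alpha)+\beta+2i$. If $\beta=0$, then $\alpha\ge2$ and $5j\le4+2(j-1)$, which is impossible. So $\beta\ge1$, and $\beta+2i\le2j-\beta$ gives $3j\le6-\alpha-\beta\le4$. Hence $j=1$, $i=0$, $\beta=1$, $\alpha\ge1$, $|B|=10$, and the only piece $Q$ satisfies $e(N(w),Q)=4$. With $\varepsilon=e(N(w))$ we have $2\varepsilon+\alpha+4\le6$, so $\varepsilon=0$ and $\alpha\le2$; and $\alpha=2$ would give a $4$-cycle through $w$ and $p$. So $\alpha=1$ and $d(p)=2$; say $p\sim x_1$.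

\emph{Step 4: the ten-vertex graph.} The vertex $x_1$ has at most one neighbor in $Q$, so one of $x_2,x_3$, say $x_2$, has two. Two vertices of $Q$ with a common neighbor outside $Q$ are adjacent, since otherwise they are at distance $2$ in $Q$ and lie on a $4$-cycle. So $B-N[x_2]$ consists of $x_1,x_3,p$ and a path $r_1r_2r_3$ in $Q$, each $r_i$ has exactly one neighbor in $\{x_1,x_3,p\}$, and all neighbors of $x_1,x_3,p$ in $Q$ lie on this path. If $x_1$ had a neighbor on the path, it would differ from the neighbor of $p$, and $x_1$, $p$ and the subpath between these two neighbors would form a $4$-cycle, or a $5$-cycle through the vertex $p$ of degree $2$, contrary to Step 1. So $x_1$ has no neighbor in $Q$, and $x_3$ has two, which are adjacent. In $B-N[x_2]$ we discard $x_1$ and then $p$, and $\{r_1,r_2,r_3,x_3\}$ induces a triangle with a pendant edge. So $x_2$ isolates $B$ and $5\iota(B)\le5\le|B|-1$.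
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:four}]
The graph $G$ is $2$-connected and has no $4$-cycle. If it has a vertex of degree $2$, then $G=C_5$ or Lemma~\ref{lem:T} applies, and $5\iota(G)\le n$. So $G$ is cubic. Take any vertex $v$. By Lemmas~\ref{lem:pieces}(b) and~\ref{lem:T}, inequality \eqref{eq:pieces} holds for $G$ and $v$. Since $5\iota(G)\ge n+1$ and $|Y(v)|\ge4$, we get $Y(v)=N[v]$ and $q(v)=0$. So $G-N[v]$ is covered by $j\ge1$ pieces, all $5$-cycles, and $n=4+5j$. One edge leaves its piece at each vertex of a piece, at most six edges leave $N[v]$, and at most $j-1$ edges join different pieces, so $5j\le6+2(j-1)$ and $j=1$. Then $n=9$; but a cubic graph has an even number of vertices, as its degree sum $3n$ is even. With Proposition~\ref{prop:degree}(a), every critical graph has $\Delta=4$.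
\end{proof}

\section{A vertex of degree four over a $4$-exception}\label{sec:four}

From now on all parts of Proposition~\ref{prop:degree} apply to every critical graph, in particular to the $9$-exceptions inside one. A graph $B$ with $\iota(B)=2$ passes the \emph{one-vertex test}: for every vertex $u$, the graph $B-N_B[u]$ has a long cycle. Together with (F1) and (F3) the test forces edges, and it drives the case analyses below.

In this section $G$ is critical, $d(v)=4$, and $H=H_v$ has four vertices. For $y\in H$ let $N'(y)=N(y)\setminus H\subseteq N(v)$. The natural move is to isolate $H$ by a vertex $y\in H$ that also removes a neighbor $x$ of $v$, disposing of five vertices. The lemma says what happens if this takes care of $H$, and the proposition what happens if it never does.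

\begin{lemma}\label{lem:move}
If $N'(y)\ne\emptyset$ and no long cycle of $G-N[y]$ meets $H$, then $N'(y)=\{x\}$ for some $x$, the graph $G-H-x$ is an exception, and $n\in\{9,14\}$.
\end{lemma}

\begin{proof}
Let $x\in N'(y)$. Lemma~\ref{lem:count} with $D=\{y\}$ and $Y=H\cup\{x\}$ gives an unhit bad component of $G-H-x$. A component of $G-H-x$ not containing $v$ would be disjoint from $N[v]$, hence not adjacent to $H$, hence a component of $G-x$ missing $v$; but $G-x$ is connected. So $G-H-x$ is connected, bad, and disjoint from $N[y]$. It has $n-5\in\{4,9\}$ vertices.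
\end{proof}

\begin{proposition}\label{prop:dichotomy}
Let $G$ be critical, $d(v)=4$, $H=H_v$ and $|H|=4$. Then one of the following holds.
\begin{enumerate}
\item[(I)] $n=9$, $H$ is an induced $4$-cycle, every vertex of $H$ has exactly two neighbors in $N(v)$, and opposite vertices of $H$ have complementary pairs of neighbors in $N(v)$.
\item[(II)] There is $y\in H$ with $N'(y)=\{x\}$ such that $G-H-x$ is an exception, and $n\in\{9,14\}$.
\end{enumerate}
\end{proposition}

\begin{proof}
Assume (II) fails. By Lemma~\ref{lem:move}, for each $y\in H$ with $N'(y)\ne\emptyset$ a long cycle of $G-N[y]$ meets $H$.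

\emph{Step 1: complementary pairs.} Let $y\in H$ with $N'(y)\ne\emptyset$. It has at least two neighbors in $H$, and $H\setminus N[y]\ne\emptyset$, so it has exactly two, $y_1$ and $y_2$, and one non-neighbor $z$. By (F3) the neighbors of $z$ in $H$ are $y_1,y_2$, which are deleted, so the long cycle passes through $z$ via two vertices of $N'(z)\setminus N'(y)$. In particular $N'(z)\ne\emptyset$, and the same argument for $z$, whose non-neighbor is $y$, gives $|N'(y)\setminus N'(z)|\ge2$. As $\Delta\le4$, we may write $N'(y)=\{x_1,x_2\}$, $N'(z)=\{x_3,x_4\}$, $N(v)=\{x_1,\dots,x_4\}$, and $d(y)=d(z)=4$.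

\emph{Step 2: $n=9$.} Let $O=V(G)\setminus(N[v]\cup H)$. Then $G-N[y]$ has vertex set $\{v,z,x_3,x_4\}\cup O$. Its component $C_1$ containing $v$ consists of $v,z,x_3,x_4$ and the components of $O$ adjacent to $x_3$ or $x_4$. Its other components are components of $O$, hence components of $G-N[v]$ other than $H_v$, hence good. As $d(y)=4$, Proposition~\ref{prop:degree}(b) shows that $C_1$ is bad. Symmetrically, the component $C_2$ of $G-N[z]$ consisting of $v,y,x_1,x_2$ and the components of $O$ adjacent to $x_1$ or $x_2$ is bad. If $|C_1|=|C_2|=4$, then no vertex of $O$ is adjacent to $N(v)$, so $O=\emptyset$ and $n=9$.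

Suppose then, by symmetry, that $C_1$ is a $9$-exception; it is critical and $2$-connected. Work inside $C_1$, and let $O_1=C_1\cap O$, so $|O_1|=5$, and both $v$ and $z$ have neighborhood $\{x_3,x_4\}$. Let $s\in O_1$ be adjacent to $x_3$ or $x_4$. In $C_1-N[s]$ the vertices $v$ and $z$ are present and have degree at most $1$, so the test gives a long cycle on the other $7-|N[s]|$ vertices. Since $d(s)\geq 2$:
\begin{quote}
every $s\in O_1$ adjacent to $x_3$ or $x_4$ has degree $2$ in $C_1$, and $C_1\setminus(N[s]\cup\{v,z\})$ spans a $4$-cycle.
\end{quote}
If $N(s)=\{x_3,x_4\}$, then $O_1\setminus\{s\}$ spans a $4$-cycle; as $C_1-s$ is connected, a vertex of this cycle is adjacent to $x_3$ or $x_4$ and has degree at least $3$, a contradiction. So, up to symmetry, $N(s)=\{x_3,s'\}$ with $s'\in O_1$, and $\{x_4\}\cup(O_1\setminus\{s,s'\})$ spans a $4$-cycle $x_4fhg$. Then $f$ and $g$ have degree $2$, with neighbors $x_4$ and $h$. The statement applied to $f$ says that $\{x_3,s,s',g\}$ spans a $4$-cycle, but $g$ has no neighbor in this set. So $n=9$, and $\iota(G)=2$ by Proposition~\ref{prop:degree}(c).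

\emph{Step 3: \textup{(I)} holds.} If $y_1$ or $y_2$ has a neighbor in $N(v)$, Step 1 applies to it; its non-neighbor in $H$ is the other $y_i$, as both are adjacent to $y$ and $z$. This gives (I). Suppose neither has. Then $G-N[x_1]$ lies in $\{z,y_1,y_2,x_2,x_3,x_4\}$, where $y_1$ and $y_2$ have no neighbors except $z$ and each other, so the only cycle that can pass through them is a triangle. The test at $x_1$ shows that $x_1$ has no neighbor in $\{x_2,x_3,x_4\}$ and that $\{z,x_2,x_3,x_4\}$ spans a $4$-cycle; as $z\not\sim x_2$, we get $x_2\sim x_3$. With $x_1$ and $x_2$ exchanged, the test at $x_2$ shows that $x_2$ has no neighbor in $\{x_1,x_3,x_4\}$, a contradiction.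
\end{proof}

\begin{example}\label{ex:two}
Both alternatives occur for $n=9$. The graph on $\{0,1,2\}^2$ in Example~\ref{ex:nine} is of type (I): for $v=(0,0)$, the opposite vertices $(1,1)$ and $(2,2)$ have the pairs $\{(0,1),(1,0)\}$ and $\{(0,2),(2,0)\}$. For (II), take a $K_4$ on $\{v,x_2,x_3,x_4\}$, a $K_4$ on $H=\{y,p,k,m\}$ minus the edge $yp$, a vertex $x_1$ adjacent to $v,x_3,y,p$, and the edges $x_2k$, $x_4m$. The graph $G-N[u]$ contains the $4$-cycle $ykpm$ for $u\in\{v,x_3\}$, $vx_2x_3x_4$ for $u\in\{y,p\}$, $x_2x_4mk$ for $u=x_1$, $x_1ymp$ for $u=x_2$, $x_1ykp$ for $u=x_4$, $vx_1x_3x_4$ for $u=k$, and $vx_1x_3x_2$ for $u=m$; and $N[\{v,k\}]=V(G)$. So $G$ is a $9$-exception, with $e(H,N(v))=4$.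
\end{example}

A critical graph with $14$ vertices will contain overlapping $9$-exceptions, and we shall reach contradictions by counting edges against $\Delta\le4$. This needs a lower bound on the number of edges a $9$-exception uses, and a description of the extremal case, which occurs by Example~\ref{ex:two}.

\begin{lemma}\label{lem:edges}
Let $G$ be a critical $9$-exception, $d(w)=4$, $X=N(w)$ and $K=G-N[w]$. Then $K$ is a $4$-exception, at least three vertices of $X$ have a neighbor in $K$, and $e(K,X)\ge4$. If $e(K,X)=4$, then every vertex of $K$ has exactly one neighbor in $X$, and two vertices of $K$ have degree $3$ in $K$, so that $e(K)\ge5$.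
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:degree}(b), $K=H_w$ and $L=L(K)$ has $|L|\ge3$, so $e=e(K,X)\ge3$. Apply Proposition~\ref{prop:dichotomy} at $w$. In case (I), $e=8$. So assume (II) and $e\in\{3,4\}$: there is $y\in K$ whose only neighbor in $X$ is $x_1$, and $\{w,x_2,x_3,x_4\}$ spans a $4$-cycle, on which we let $x_3$ be opposite $w$. Thus $x_3\sim w,x_2,x_4$, and the hypotheses are symmetric in $x_2$ and $x_4$. We show that $e=4$ and that the conclusion holds; the bound $e(K)\ge5$ follows from the degree sum $3+3+2+2$.

\emph{Case 1: $x_3$ has a neighbor $k\in K$.} Then $N(x_3)=\{w,x_2,x_4,k\}$, and by the test at $x_3$ the set $\{x_1\}\cup(K\setminus\{k\})$ spans a $4$-cycle, so $x_1$ has at least two neighbors in $K\setminus\{k\}$. As $|L|\ge3$, we may assume $x_2\in L$. Hence $e=4$, $N_K(x_1)=\{y,p\}$, $N_K(x_3)=\{k\}$, $N_K(x_2)=\{k_2\}$, $N_K(x_4)=\emptyset$. Write $K=\{y,p,k,m\}$. As $x_1\not\sim m$, the $4$-cycle gives $m\sim y,p$. In $G-N[x_2]\subseteq\{x_1,x_4\}\cup(K\setminus\{k_2\})$ the vertex $x_4$ has degree at most $1$, so $\{x_1\}\cup(K\setminus\{k_2\})$ spans a $4$-cycle. It contains both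 neighbors $y,p$ of $x_1$, so $k_2\in\{k,m\}$. If $k_2=k$, then $k$ is adjacent to $x_2,x_3$ and two vertices of $K$, so $G-N[k]=\{w,x_1,x_4,z\}$ with $z\in K$, and $z$ has no neighbor there except possibly $x_1$; the test at $k$ fails. So $k_2=m$, the set $\{x_1,y,p,k\}$ spans a $4$-cycle, and $x_1\not\sim k$ gives $k\sim y,p$. If $k\not\sim m$, then in $G-N[x_1]\subseteq\{x_2,x_3,x_4,k,m\}$ both $k$ and $m$ have degree at most $1$, and the test at $x_1$ fails. So $k\sim m$; now $k,m$ have degree $3$ in $K$, and $y,p,k,m$ have the neighbors $x_1,x_1,x_3,x_2$ in $X$.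

\emph{Case 2: $x_3\notin L$}, so $L=\{x_1,x_2,x_4\}$. Suppose $e=3$, so that each vertex of $L$ has one neighbor in $K$. The graph $G-N[x_2]$ lies in $\{x_1,x_4\}$ together with three vertices of $K$. A long cycle there passes through $x_1$ or $x_4$, and so uses the edge $x_1x_4$; thus $x_1\sim x_4$ and $x_1\not\sim x_2$. The test at $x_4$ gives $x_1\sim x_2$ symmetrically, a contradiction. So $e=4$, and exactly one vertex of $L$ has two neighbors in $K$.

\emph{Case 2a: $N_K(x_1)=\{y,p\}$, $N_K(x_2)=\{k_2\}$, $N_K(x_4)=\{k_4\}$.} Write $K=\{y,p,k,m\}$. A long cycle $Z$ of $G-N[x_1]\subseteq\{x_2,x_3,x_4,k,m\}$ meets both $\{k,m\}$ and $\{x_2,x_3,x_4\}$, so by (F2) it uses both edges $x_2k_2$ and $x_4k_4$. Hence $k_2,k_4\in\{k,m\}$ and $x_1\not\sim x_2,x_4$. If $k_2=k_4$, then $G-N[k_2]=\{w,x_1,x_3,z\}$ with $z\in K$, and $z$ has no neighbor there except possibly $x_1$; the test fails. So we may name $k_2=k$, $k_4=m$. The only possible neighbors of $k$ on $Z$ are $x_2$ and $m$, so $k\sim m$. In $G-N[x_2]\subseteq\{x_1,x_4,y,p,m\}$ the only neighbor of $x_4$ is $m$, so $\{x_1,y,p,m\}$ spans a $4$-cycle, and $x_1\not\sim m$ gives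 $m\sim y,p$. Exchanging $x_2,k$ with $x_4,m$ gives $k\sim y,p$. The conclusion holds.

\emph{Case 2b: $N_K(x_2)=\{p,q\}$, $N_K(x_1)=\{y\}$, $N_K(x_4)=\{k_4\}$}, or the same with $x_2,x_4$ exchanged. Here $y\notin\{p,q,k_4\}$; write $K=\{y,m,p,q\}$. Now $N(x_2)=\{w,x_3,p,q\}$, so $\{x_1,x_4,y,m\}$ spans a $4$-cycle, and $x_4\not\sim y$ gives $x_4\sim x_1,m$ and $y\sim m$. Then $N(x_4)=\{w,x_3,x_1,m\}$, so $\{x_2,y,p,q\}$ spans a $4$-cycle, and $x_2\not\sim y$ gives $y\sim p,q$. In $G-N[x_1]\subseteq\{x_2,x_3,m,p,q\}$ the only possible neighbor of $x_3$ is $x_2$, so $\{x_2,m,p,q\}$ spans a $4$-cycle, and $x_2\not\sim m$ gives $m\sim p,q$. Now $y,m$ have degree $3$ in $K$, and $y,m,p,q$ have the neighbors $x_1,x_4,x_2,x_2$ in $X$.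
\end{proof}

\section{No critical graph has fourteen or more vertices}\label{sec:fourteen}

Let $G$ be critical with $n\ge14$. Proposition~\ref{prop:dichotomy} needs a vertex of degree $4$ whose bad component has four vertices. If $H_v$ has nine, we look for such a vertex inside $H_v$.

\begin{lemma}\label{lem:fourteen}
$n=14$, and some vertex $v$ of degree $4$ has $|H_v|=4$.
\end{lemma}

\begin{proof}
If some vertex $v$ of degree $4$ has $|H_v|=4$, then alternative (I) fails as $n\ne9$, and (II) gives $n=14$. Suppose there is no such vertex. Let $d(v)=4$ and $H=H_v$, a critical $9$-exception. By Proposition~\ref{prop:four} there is $u\in H$ with $d_H(u)=4$; then $N[u]\subseteq H$, and $K=H\setminus N[u]$ is a $4$-exception. The set $R=V(G)\setminus H$ is connected, since it consists of $N[v]$ and components adjacent to $N(v)$, and $G-N[u]=G[K\cup R]$. If no edge joins $K$ to $R$, then $H_u=K$ has four vertices, contrary to the assumption. So $G-N[u]$ is connected, hence equal to $H_u$; it has $n-5\ge9$ vertices, so $n=14$ and $R=N[v]$. Let $X=N(v)$ and $Z=N(u)$. Both $G[N[v]\cup K]=H_u$ and $G[N[u]\cup K]=H$ are critical $9$-exceptions,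 and Lemma~\ref{lem:edges} gives $e(K,X)\ge4$ and $e(K,Z)\ge4$. Since $X\cap Z=\emptyset$, $\Delta\le4$ and $e(K)\ge4$,
\[
8\le e(K,X)+e(K,Z)\le16-2e(K)\le8 .
\]
So $e(K,X)=4$ and $e(K)=4$, contrary to the last statement of Lemma~\ref{lem:edges}.
\end{proof}

Fix $v$ as in the lemma, and let $H=H_v$, $L=L(H)$ and $N(v)=\{x_1,x_2,x_3,x_4\}$. By (II) there is $y\in H$ whose only neighbor outside $H$ is, say, $x_1$, and $B=G-H-x_1$ is a $9$-exception, which is critical. The set $O=V(G)\setminus(N[v]\cup H)$ has five vertices and no neighbor in $H\cup\{v\}$, and $B=\{v,x_2,x_3,x_4\}\cup O$; see Figure~\ref{fig:fourteen}. As $|L|\ge3$, \emph{at least two of $x_2,x_3,x_4$ are in $L$}. These vertices can hardly have neighbors in $O$, since together with $v$ they take care of $H$.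

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[dashed,rounded corners] (1.6,-0.9) rectangle (6.6,3.4);
\node at (6.2,3.0) {$B$};
\draw (0,0) ellipse (1.1 and 0.6);
\node at (0.35,-0.1) {$H$};
\draw (4.6,0) ellipse (1.4 and 0.6);
\node at (4.6,0) {$O$};
\draw (3,2.8) -- (0,1.6) -- (-0.4,0.1);
\draw (2.4,1.6) -- (3,2.8) -- (3.8,1.6);
\draw (3,2.8) -- (5.2,1.6);
\draw[dotted,thick] (2.4,1.6) -- (0.6,0.5);
\draw[dotted,thick] (3.8,1.6) -- (1.0,0.25);
\fill (3,2.8) circle (2pt) node[above] {$v$};
\fill (0,1.6) circle (2pt) node[left] {$x_1$};
\fill (2.4,1.6) circle (2pt) node[right] {$x_2$};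
\fill (3.8,1.6) circle (2pt) node[right] {$x_3$};
\fill (5.2,1.6) circle (2pt) node[right] {$x_4$};
\fill (-0.4,0.1) circle (2pt) node[left] {$y$};
\end{tikzpicture}
\caption{A critical graph with $14$ vertices: a vertex $v$ of degree $4$, a $4$-exception $H$, and a set $O$ of five vertices with no neighbor in $H\cup\{v\}$. The dashed region is the $9$-exception $B$. The only neighbor of $y$ outside $H$ is $x_1$, and at least two of $x_2,x_3,x_4$ have a neighbor in $H$ (dotted, one possibility). Other edges are not drawn.}
\label{fig:fourteen}
\end{figure}

\begin{lemma}\label{lem:star}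
If $x\in L$ has a neighbor $o\in O$, then $N_O(x)=\{o\}$ and $O\setminus\{o\}$ is a $4$-exception.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:count} with $D=\{v,x\}$ and $Y=N[v]\cup N_O(x)\subseteq N[D]$. The component $H$ of $G-Y$ is bad and hit, so $10-5-|N_O(x)|+t_u-4\ge1$, and $t_u\ge|N_O(x)|\ge1$. An unhit bad component lies in $O\setminus N(x)$, which has at most four vertices; so it has exactly four and is a $4$-exception.
\end{proof}

Let $W=\{w\in B\colon d_B(w)=4\}$, which is nonempty by Proposition~\ref{prop:four}. For $w\in W$ we have $N(w)\subseteq B$, so $w\ne v$ and $w\notin L$; Lemma~\ref{lem:edges} applies to $B$ and $w$, and $K_w=B\setminus N[w]$ is a $4$-exception. We exclude the two possible locations of $w$.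

\begin{lemma}\label{lem:WO}
$W\cap O=\emptyset$.
\end{lemma}

\begin{proof}
Let $w\in W\cap O$. Then $v\in K_w$, and $v$ has at least two neighbors in $K_w$, all among $x_2,x_3,x_4$. The graph $B'=G-N[w]=G[K_w\cup\{x_1\}\cup H]$ is connected through the path $vx_1y$, so $B'=H_w$ is a $9$-exception.

Suppose $K_w=\{v,x_2,x_3,x_4\}$. Then $N(w)=O\setminus\{w\}$ contains no neighbor of $v$, so $e(K_w,N(w))\ge5$ by Lemma~\ref{lem:edges}. As $v$ has degree $3$ in $K_w$, the spanning $4$-cycle has a chord and $e(K_w)\ge5$. Also $e(K_w,H)\ge2$ and $v\sim x_1$. The degrees in $G$ of the four vertices of $K_w$ sum to at least $10+5+2+1=18>16$, contrary to $\Delta\le4$.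

So $K_w=\{v,x_a,x_b,o\}$ with $o\in O$ and $\{a,b,c\}=\{2,3,4\}$. As $v\not\sim o$, we have $o\sim x_a,x_b$. Write $O=\{w,o,p,q,r\}$; then $N(w)=\{x_c,p,q,r\}$. At least one of $x_a,x_b$ is in $L$.

\emph{Case 1: $x_a,x_b\in L$.} By Lemma~\ref{lem:star}, $N_O(x_a)=N_O(x_b)=\{o\}$ and $P=\{w,p,q,r\}$ is a $4$-exception. At least three vertices of $N(w)$ have a neighbor in $K_w$, and $o$ is the only vertex of $K_w$ that can be adjacent to $p,q,r$. So, say, $N(o)=\{x_a,x_b,p,q\}$. As $o$ has two neighbors in $N(w)$, Lemma~\ref{lem:edges} gives $e(K_w,N(w))\ge5$. The vertex $v$ contributes $1$ (the edge $vx_c$), $o$ contributes $2$, and $x_a,x_b$ at most $1$ each (an edge to $x_c$). So $x_a\sim x_c$, and $N(x_a)=\{v,o,x_c,h\}$ with $h\in H$ and $h\ne y$. Consider $G-N[x_a]$, with the nine vertices $\{x_1,x_b\}\cup(H\setminus\{h\})\cup P$. The set $H\setminus\{h\}$ is connected and contains the neighbor $y$ of $x_1$, and $P$ has no neighbor in $\{x_b\}\cup H$. If $x_1$ has no neighbor in $P$, then $P=H_{x_a}$, and its link lies in $\{o,x_c\}$, contrary to Proposition~\ref{prop:degree}(b). If $x_1$ has a neighbor in $P$, one component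 contains all vertices except possibly $x_b$. A one-vertex component is neither bad nor tight, so $G-N[x_a]$ is connected and is a $9$-exception. But $x_1$ separates $P$ from $H\setminus\{h\}$ in it, contrary to Proposition~\ref{prop:degree}(d).

\emph{Case 2: exactly one of them, say $x_a$, is in $L$.} Then $x_c\in L$, and since $x_c\sim w$, Lemma~\ref{lem:star} shows that $\{o,p,q,r\}$ is a $4$-exception. So $o$ has two neighbors in $\{p,q,r\}$ besides $x_a,x_b$, and $o\not\sim x_1$. Let $h\in N_H(x_a)$ and test $B'=\{v,x_a,x_b,o,x_1\}\cup H$ at $h$. The graph $B'-N[h]$ lies in $\{v,x_b,o,x_1\}$ together with at most one vertex $z\in H$. There the only possible neighbor of $o$ is $x_b$, and the only possible neighbor of $z$ is $x_1$, as $x_b\notin L$. At most three vertices remain, contrary to $\iota(B')=2$.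
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:critical} and Theorem~\ref{thm:main}]
Suppose a critical graph $G$ has $n\ge14$, and keep the notation above. By Lemma~\ref{lem:WO}, $W\subseteq\{x_2,x_3,x_4\}\setminus L$, a set with at most one element. So $W=\{x_c\}$ and $x_a,x_b\in L$, where $\{a,b,c\}=\{2,3,4\}$, and every vertex of $O$ has degree at most $3$ in $B$. By Lemma~\ref{lem:star}, each of $x_a,x_b$ has at most one neighbor in $O$. Let $K=B\setminus N[x_c]$, a $4$-exception not containing $v$.

If $x_c\not\sim x_a,x_b$, then $K=\{x_a,x_b,f,g\}$ with $f,g\in O$. On the $4$-cycle of $K$ each of $x_a,x_b$ has at most one neighbor in $O$, so the cycle is $fx_ax_bg$ after naming. By Lemma~\ref{lem:star} for $x_b$, the set $O\setminus\{g\}$ is a $4$-exception, so $f$ has two neighbors in it besides $x_a$ and $g$, and $d_B(f)\ge4$, a contradiction.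

If $x_c$ is adjacent to exactly one of them, say $x_a$, then $K$ consists of $x_b$ and three vertices of $O$, and $x_b$ has two neighbors in $O$, a contradiction.

If $x_c\sim x_a,x_b$, then $N(x_c)=\{v,x_a,x_b,o\}$ with $o\in O$, and $K=O\setminus\{o\}$. The vertices $v,x_a,x_b,o$ have at most $0,1,1,2$ neighbors in $K$, the last because $d_B(o)\le3$ and $o\sim x_c$. So $e(K,N(x_c))\le4$. By Lemma~\ref{lem:edges} equality holds and some vertex of $K\subseteq O$ has degree $3+1=4$ in $B$, a contradiction.

Hence every critical graph has $n<14$. By Propositions~\ref{prop:four} and~\ref{prop:degree}(c), $n=9$ and $5\iota(G)=10$. This proves Proposition~\ref{prop:critical}, so every bad graph is an exception. The final bound of Theorem~\ref{thm:main} holds since exceptions satisfy $5\iota=|G|+1$.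
\end{proof}

\section{The exceptions are those for $4$-cycles}\label{sec:same}

By Theorem~\ref{thm:main} every $9$-exception is critical, so the results of Sections~\ref{sec:count}--\ref{sec:four} apply to it. The one-vertex test provides a long cycle in $G-N[u]$, and we have to upgrade it to a $4$-cycle.

\begin{lemma}\label{lem:square}
For every vertex $u$ of a $9$-exception $G$, the graph $G-N[u]$ contains a $4$-cycle.
\end{lemma}

\begin{proof}
Suppose $G-N[u]$ has no $4$-cycle. It has a cycle of length at least $5$, so $d(u)\le3$, and if $d(u)=3$, then $G-N[u]$ is an induced $5$-cycle by (F4). In an induced $5$-cycle every vertex has degree $2$, and three vertices inducing a connected graph are consecutive: they form a path $p_1p_2p_3$ with $p_1\not\sim p_3$, the other two vertices are adjacent, one of them to $p_1$ and the other to $p_3$, and there are no further edges. Take $w$ with $d(w)=4$, let $X=N(w)$ and $K=G-N[w]$, and apply Proposition~\ref{prop:dichotomy} at $w$.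

\emph{Alternative \textup{(I)}.} The vertices of $K\cup\{w\}$ have degree $4$, so $u\in X$. Let $K$ be the cycle $yy_1zy_2$. By complementarity $u$ is adjacent to exactly one of $y,z$ and exactly one of $y_1,y_2$, say to $y$ and $y_1$. Then $N[u]=\{u,w,y,y_1\}$, and in the induced $5$-cycle $G-N[u]$ the vertex $z$ has three neighbors, namely $y_2$ and its two neighbors in $X$, a contradiction.

\emph{Alternative \textup{(II)}.} There is $y\in K$ whose only neighbor in $X$ is $x_1$, and $K'=\{w,x_2,x_3,x_4\}$ is a $4$-exception with $x_3\sim w,x_2,x_4$; the situation is symmetric in $x_2,x_4$. The set $N[u]$ meets both $K$ and $K'$, and $V(G)=K\cup K'\cup\{x_1\}$. So $u\in K$ has a neighbor in $K'$, or $u\in K'$ has a neighbor in $K$, or $u=x_1$.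

\emph{Case 1: $u\in K$ is adjacent to $x_j$, $j\ge2$.} Then $N(u)$ consists of $x_j$ and two vertices of $K$, and $w$ has three neighbors in the induced $5$-cycle $G-N[u]$, a contradiction.

\emph{Case 2: $u\in K'$ has a neighbor $k\in K$.} Then $u\ne w$, and $u\ne x_3$, which would have degree $4$. So let $u=x_2$, with $N(x_2)=\{w,x_3,k\}$. The set $\{x_1,x_4\}\cup(K\setminus\{k\})$ induces a $5$-cycle and $K\setminus\{k\}$ is connected, so it is a path $p_1p_2p_3$ with $x_1\sim x_4$ and, after naming, $x_1\sim p_1$, $x_4\sim p_3$. Since $k\sim x_2$, we have $y\ne k$; and $p_1$ is the only neighbor of $x_1$ on the path, so $y=p_1$. As $p_1\not\sim p_3$, (F3) gives $k\sim p_3$. In $G-N[p_3]\subseteq\{y,w,x_1,x_2,x_3\}$ the only neighbor of $y$ is $x_1$, so $\{w,x_1,x_2,x_3\}$ spans a $4$-cycle, and $x_1\not\sim x_2$ gives $x_1\sim x_3$. Now $N(x_1)=\{w,x_3,x_4,y\}$, and in $G-N[x_1]=\{x_2,k,p_2,p_3\}$ the vertex $x_2$ has degree $1$. The test at $x_1$ fails.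

\emph{Case 3: $u=x_1$.} Then $N(x_1)$ contains $w,y$ and at most one more vertex. We use the following consequence of the test at $x_3$: if $x_3$ has a neighbor $k\in K$, then $N(x_3)=\{w,x_2,x_4,k\}$, the set $\{x_1\}\cup(K\setminus\{k\})$ spans a $4$-cycle, and $x_1$ has two neighbors in $K$.

If $N(x_1)=\{w,y\}$, then $x_3$ has no neighbor in $K$, so $L(K)=\{x_1,x_2,x_4\}$. In $G-N[x_2]$ the vertices $w,x_3$ are deleted and $x_1$ has degree at most $1$, so a long cycle lies in $\{x_4\}\cup(K\setminus N(x_2))$. This forces $|N_K(x_2)|=1$ and $|N_K(x_4)|\ge2$. The test at $x_4$ forces $|N_K(x_4)|=1$ symmetrically, a contradiction.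

If $N(x_1)=\{w,y,p\}$ with $p\in K$, write $K=\{y,p,k,m\}$. The set $\{x_2,x_3,x_4,k,m\}$ induces a $5$-cycle containing the path $x_2x_3x_4$, so $k\sim m$ and, after naming, $k\sim x_2$, $m\sim x_4$. If $k\sim p$, then in $G-N[k]\subseteq\{w,x_1,x_3,x_4,y\}$ we discard $y$, whose only possible neighbor is $x_1$, and then $x_1$, whose only other neighbor is $w$; the test at $k$ fails. So $k\not\sim p$, and $m\not\sim p$ by exchanging $x_2,k$ with $x_4,m$. Then $p$ has at most one neighbor in $K$, contrary to (F3).

If $N(x_1)=\{w,y,x_3\}$, then $(K\setminus\{y\})\cup\{x_2,x_4\}$ induces a $5$-cycle, so $x_2\sim x_4$ and $x_2$ has a neighbor $y_1\in K\setminus\{y\}$. Thus $N(x_2)=\{w,x_3,x_4,y_1\}$, and in $G-N[x_2]=\{x_1\}\cup(K\setminus\{y_1\})$ the vertex $x_1$ has degree $1$. The test at $x_2$ fails.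

If $N(x_1)=\{w,y,x_2\}$, or symmetrically $\{w,y,x_4\}$, then $(K\setminus\{y\})\cup\{x_3,x_4\}$ induces a $5$-cycle, so $x_3$ has a neighbor in $K$, while $x_1$ has only one neighbor in $K$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:same}]
For $C_4\in\mathcal F\subseteq\mathcal C_4$ we have
\begin{equation}\label{eq:sandwich}
\iota(G,\{C_4\})\le\iota(G,\mathcal F)\le\iota(G,\mathcal C_4),
\end{equation}
which gives the ``if'' part. Conversely, let $G$ be bad; by Theorem~\ref{thm:main} it is an exception. A $4$-exception contains a $4$-cycle, so $\iota(G,\{C_4\})\ge1>4/5$. For a $9$-exception, Lemma~\ref{lem:square} shows that no set of at most one vertex destroys all $4$-cycles, so $\iota(G,\{C_4\})\ge2>9/5$. This proves the equivalence. By (B), a connected graph with $\iota(G,\{C_4\})>|G|/5$ is an $\mathcal E_4$-graph, so every bad graph is an $\mathcal E_4$-graph. By \eqref{eq:sandwich} and the equivalence, the connected graphs with $\iota(G,\mathcal F)>|G|/5$ are exactly the bad graphs, of which there are finitely many; so the constant $1/5$ works for $\mathcal F$. No smaller constant does, since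 $\iota(G_{k,0},\mathcal F)=|G_{k,0}|/5$ for all $k$ by Example~\ref{ex:lower}.
\end{proof}

\begin{thebibliography}{1}
\bibitem{BBS} Karl Bartolo, Peter Borg, Dayle Scicluna, \emph{Isolation of squares in graphs}, arXiv:2310.09128 (2023).
\end{thebibliography}
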